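# Holomorphic isomonodromic deformations of Higgs bundles: energy, spectral covers, and genus-2 curves

## 1. Two frozen periods on a moving torus

Take the torus $X_\tau=\mathbb C/(\mathbb Z+\tau\mathbb Z)$ with $\operatorname{Im}\tau>0$, and fix two real numbers $p,q$. There is exactly one holomorphic form $\theta_\tau=w\,dz$ such that $\theta_\tau+\bar\theta_\tau$ has period $p$ along the loop $1$ and period $q$ along the loop $\tau$. Indeed the conditions are $w+\bar w=p$ and $w\tau+\bar w\bar\tau=q$, and solving them gives
$$w=\frac{q-p\bar\tau}{\tau-\bar\tau}. \tag{1}$$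
The flat connection $d+\theta_\tau+\bar\theta_\tau$ on the trivial line bundle has monodromy $e^{-p},e^{-q}$, whatever $\tau$ is. So we have frozen a representation of $\pi_1$, we move the complex structure, and the holomorphic form $\theta_\tau$ has to follow. Does it follow holomorphically? Differentiate (1):
$$\partial_{\bar\tau}w=\frac{-p(\tau-\bar\tau)+(q-p\bar\tau)}{(\tau-\bar\tau)^2}=\frac{q-p\tau}{(\tau-\bar\tau)^2}=-\frac{\bar w}{\tau-\bar\tau},\qquad \partial_\tau w=-\frac{w}{\tau-\bar\tau}.$$
So $w$ is holomorphic in $\tau$ only if $w=0$. Consider also the energy $\mathcal E(\tau)=\int_{X_\tau} i\,\theta_\tau\wedge\bar\theta_\tau=2|w|^2\operatorname{Im}\tau=-i\,w\bar w(\tau-\bar\tau)$. Conjugating the formulas above, $\partial_\tau\bar w=w/(\tau-\bar\tau)$, so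
$$\partial_\tau\mathcal E=-i\left(-w\bar w+w^2+w\bar w\right)=-i\,w^2,\qquad \partial_{\bar\tau}\partial_\tau\mathcal E=-2iw\,\partial_{\bar\tau}w=\frac{|w|^2}{\operatorname{Im}\tau}\ge0. \tag{2}$$
Two features will survive in general: the derivative of the energy is the quadratic differential $\theta^2$ (up to a constant), and the energy is subharmonic.

**The same computation in genus $g\ge2$.** Let $X_t$, $t\in\mathcal T_g$, be the curves parametrized by Teichmüller space, and fix $0\ne u\in H^1(X_0,\mathbb R)=H^1(X_t,\mathbb R)$. Let $\theta_t$ be the holomorphic 1-form on $X_t$ with $[\theta_t+\bar\theta_t]=u$. Suppose that $\theta_t$ varies holomorphically. Then $c(t)=[\theta_t]$ is a holomorphic function of $t$ with values in the fixed vector space $H^1(X_0,\mathbb C)$, and its real part is the constant $u/2$. So $c$ is constant: one fixed class is of type $(1,0)$ on every $X_t$.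

Recall Griffiths' formula. If $c(t)\in H^{1,0}(X_t)$ is a holomorphic section, represented by forms $\theta_t$, then its derivative in the direction with Kodaira–Spencer class $\kappa\in H^1(X_t,T_{X_t})$, projected to $H^1/H^{1,0}=H^1(X_t,\mathcal O)$, is the contraction $\kappa\cdot\theta_t$ (up to a universal sign). Here the derivative is $0$, so $\kappa\cdot\theta_t=0$ in $H^1(X_t,\mathcal O)$ for every $\kappa$, since $T_t\mathcal T_g\cong H^1(X_t,T_{X_t})$. Pair with a holomorphic form $\nu\ne0$: if $\mu$ is a Dolbeault representative of $\kappa$, then $\int_{X_t}\mu\,\theta_t\nu=0$ for all $\kappa$. By Serre duality between $H^1(X_t,T)$ and $H^0(X_t,K^2)$, the quadratic differential $\theta_t\nu$ is zero. Now cancel $\nu$: we get $\theta_t=0$, hence $u=0$, a contradiction.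

So in rank one the form never moves holomorphically unless it is zero. What happens for representations of higher rank?

## 2. Higgs bundles and the isomonodromic section

**Conventions.** Curves are compact connected Riemann surfaces, $\mathcal T_g$ is Teichmüller space for $g\ge2$, $f:\mathcal X\to\mathcal T_g$ is the universal family with fibers $X_t$, and $X_0$ is a base fiber. Since $\mathcal T_g$ is contractible, $\pi:=\pi_1(X_0)\cong\pi_1(X_t)\cong\pi_1(\mathcal X)$. "Étale" means finite and unramified. If $\mu=m\,d\bar z\otimes\partial_z$ is a $(0,1)$-form with values in $T$, $\theta=\Theta_zdz$, and $b=b_{zz}dz^2$ is a quadratic differential, then $\mu\theta=m\Theta_z\,d\bar z$ and $\mu\cdot b=m\,b_{zz}\,d\bar z\wedge dz$.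

**Higgs bundles.** A Higgs bundle on a curve $X$ is a holomorphic bundle $E$ with a holomorphic $\theta\in H^0(X,\mathrm{End}\,E\otimes K)$. In degree $0$ it is semistable if every $\theta$-invariant subbundle has degree $\le0$, stable if the degree of proper nonzero ones is $<0$, and polystable if it is a direct sum of stable Higgs bundles of degree $0$. It is an $\mathrm{SL}(n,\mathbb C)$-Higgs bundle if $\operatorname{rk}E=n$, $\det E\cong\mathcal O$ and $\operatorname{tr}\theta=0$. It is *nilpotent* if $\theta$ is nilpotent, that is, all coefficients of its characteristic polynomial (other than the leading one) vanish. Examples: $\mathcal O\oplus\mathcal O$ with $\theta=\mathrm{diag}(\nu,-\nu)$, $0\neq\nu\in H^0(K)$, is polystable and not nilpotent, since $\det\theta=-\nu^2$. The bundle $K^{1/2}\oplus K^{-1/2}$ with $\theta=\begin{pmatrix}0&0\\1&0\end{pmatrix}$, where $1\in\mathrm{Hom}(K^{1/2},K^{-1/2}\otimes K)=H^0(\mathcal O)$, is nilpotent; the only invariant line subbundle is $K^{-1/2}$, of degree $1-g<0$, so it is stable.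

**Harmonic metrics.** Let $D$ be a flat connection on a bundle over $X$ and $h$ a Hermitian metric. Write $D=\nabla+\Psi$ with $\nabla$ unitary and $\Psi$ self-adjoint for $h$, and $\Psi=\theta+\theta^*$ with $\theta$ of type $(1,0)$. The metric is *harmonic* if $\theta$ is holomorphic for $\nabla^{0,1}$. Then $(E,\nabla^{0,1},\theta)$ is a polystable Higgs bundle of degree $0$, and $D$ is reductive (a direct sum of irreducibles). The nonabelian Hodge (Hitchin–Simpson) correspondence says that this gives a bijection between reductive representations of $\pi_1(X)$ and polystable Higgs bundles of degree $0$, up to isomorphism. In the irreducible case $h$ is unique up to a positive constant. Section 1 is the rank-one case: $D=d+\theta+\bar\theta$ and $h$ is the standard metric.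

**The isomonodromic section.** Let $\mathcal M_{\rm Dol}(\mathcal X/\mathcal T_g)\to\mathcal T_g$ be Simpson's relative moduli space of polystable $\mathrm{SL}(n,\mathbb C)$-Higgs bundles on the fibers; it is the closed subspace $\{\det E\cong\mathcal O,\operatorname{tr}\theta=0\}$ of the $\mathrm{GL}_n$-space. A polystable $(E,\theta)$ on $X_0$ gives a reductive $\rho:\pi\to\mathrm{SL}(n,\mathbb C)$. The same $\rho$ is a representation of $\pi_1(X_t)$, hence gives a polystable Higgs bundle $(E_t,\theta_t)$ on $X_t$. The resulting section $t\mapsto(E_t,\theta_t)$ is the *isomonodromic deformation* of $(E,\theta)$. It is real analytic. Example: for $\rho=\mathrm{diag}(e^{-u},e^{u})$ it is $(\mathcal O\oplus\mathcal O,\mathrm{diag}(\theta_t,-\theta_t))$ with $\theta_t$ from Section 1.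

We use two standard facts from Simpson, *Moduli of representations of the fundamental group of a smooth projective variety I, II*.

* **(S1)** The coefficients of the characteristic polynomial define a holomorphic map from $\mathcal M_{\rm Dol}(\mathcal X/\mathcal T_g)$ to the bundle $\bigoplus_kf_*K^k_{\mathcal X/\mathcal T_g}$.
* **(S2)** A holomorphic family of semistable degree-0 Higgs bundles on the fibers over a complex manifold $S\to\mathcal T_g$ induces a holomorphic map $S\to\mathcal M_{\rm Dol}(\mathcal X/\mathcal T_g)$.

For the example just given, (S1) shows that a holomorphic section makes $\theta_t^2$ holomorphic in $t$. Then $\theta_t$ is holomorphic too: locally it is a continuous square root of a holomorphic function, so it is holomorphic off the zero set and extends by Riemann's theorem. By Section 1 this is impossible for $u\ne0$. The following conjecture, posed by Tianzhi Hu, Ruiran Sun and Kang Zuo in "Non-Abelian Kodaira-Spencer Map and non-existence of holomorphic isomonodromic deformation of Higgs bundles over Teichmüller spaces", arXiv:2512.15478 (2025), asks whether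 this is general.

**Conjecture (prove or disprove).** For a non-nilpotent Higgs bundle in $\mathcal M_{\rm Dol}(\mathcal X/\mathcal T_g)$, its isomonodromic deformation fails to be holomorphic over $\mathcal T_g$.

As stated, for all $g\ge2$ and all $n$, the conjecture is false; in small rank it is true. Here are the precise results.

**Theorem A.** Let $g=2$. There is an integer $d\le36$ such that for every $n\ge d$ there is a non-nilpotent polystable $\mathrm{SL}(n,\mathbb C)$-Higgs bundle whose isomonodromic deformation is holomorphic over all of $\mathcal T_2$.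

For a reductive $\rho:\pi\to\mathrm{GL}(n,\mathbb C)$ with Higgs bundles $(E_t,\theta_t)$ and harmonic metrics $h_t$, the *energy* is $\mathcal E(t)=\int_{X_t}i\,\operatorname{tr}(\theta_t\wedge\theta_t^*)$.

**Theorem B.** Let $g\ge2$ and let $\rho:\pi\to\mathrm{SL}(n,\mathbb C)$ be reductive. The following are equivalent:

* (a) the isomonodromic deformation is holomorphic over $\mathcal T_g$;
* (b) $t\mapsto\operatorname{tr}(\theta_t^2)$ is a holomorphic section of $f_*K^2_{\mathcal X/\mathcal T_g}$;
* (c) $\mathcal E$ is pluriharmonic on $\mathcal T_g$;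
* (d) $\mathcal E$ is constant on $\mathcal T_g$;
* (e) $\operatorname{tr}(\theta_t^2)=0$ for all $t$;
* (f) for all $t$ and all $\kappa\in H^1(X_t,T_{X_t})$ there are a Dolbeault representative $\mu$ of $\kappa$ and a smooth section $\xi$ of $\mathrm{End}\,E_t$ with $\bar\partial\xi=\mu\,\theta_t$ and $[\xi,\theta_t]=0$.

If they hold, then (g) for every simple closed curve $\gamma$ all eigenvalues of $\rho(\gamma)$ have modulus $1$; and (h) the mapping class group orbit of $[\rho]$ in the character variety is relatively compact.

**Theorem C.** Let $g\ge2$, $n\le g+1$. If $(E_{t_0},\theta_{t_0})$ is not nilpotent, then $\bar\partial\big(t\mapsto\operatorname{tr}\theta_t^2\big)\ne0$ at $t_0$. In particular the isomonodromic section is not holomorphic on any neighborhood of $t_0$. Consequently, for $n\le g+1$, the section is holomorphic over $\mathcal T_g$ if and only if $\theta_t$ is nilpotent for all $t$.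

The cases $g=2$, $4\le n\le35$, and $g\ge3$, $n\ge g+2$, are not settled by these theorems. For $n=2$, Theorem B already gives the conjecture: if $\operatorname{tr}\theta^2=0$ and $\operatorname{tr}\theta=0$ on a rank-2 bundle, then $\det\theta=0$, so $\theta$ is nilpotent.

## 3. The rank-one argument on a covering curve loses a cancellation

The sensible first attempt to prove the conjecture is to diagonalize $\theta$ on a covering curve, where it becomes a 1-form, and to repeat Section 1 there. Let us do this for the simplest Higgs bundles that come from covers.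

**Direct images.** Let $H\subset\pi$ have index $d$, and let $p_t:Y_t\to X_t$ be the corresponding connected étale covers. A holomorphic 1-form $\lambda$ on $Y_t$ gives a Higgs bundle on $X_t$: the bundle is $V=p_{t*}\mathcal O_{Y_t}$, of rank $d$, and the Higgs field is multiplication by $\lambda$ (here $p_t^*K_{X_t}=K_{Y_t}$). For instance, if $d=2$ with deck involution $\sigma$ and $\sigma^*\lambda=-\lambda$, then $V=\mathcal O\oplus L$ with $L^2\cong\mathcal O$, $\lambda$ is a section of $L\otimes K$, and $\theta=\begin{pmatrix}0&\lambda\\ \lambda&0\end{pmatrix}$, with $\det\theta=-\lambda^2$.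

Put on $V$ the metric $h(s,s)(x)=\sum_{p_t(y)=x}|s(y)|^2$. Over a small disc in $X_t$ the cover splits into $d$ sheets, and $(V,\theta,h)$ is the orthogonal sum of the line bundles $(\mathcal O,\lambda_i,|\cdot|)$. So the Chern connection $\nabla$ of $h$ is flat, $\theta\wedge\theta^*+\theta^*\wedge\theta=0$, and $D=\nabla+\theta+\theta^*$ is flat. Hence $h$ is harmonic, and $D$ is the direct image of $d+\lambda+\bar\lambda$ on $Y_t$. Its monodromy is
$$\mathrm{Ind}_H^\pi\chi,\qquad \chi(\gamma)=\exp\left(-\int_\gamma(\lambda+\bar\lambda)\right). \tag{3}$$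
So if $\lambda_t$ is the $(1,0)$-part on $Y_t$ of a fixed real class $u\in H^1(H,\mathbb R)$, the Higgs bundles $(p_{t*}\mathcal O,\lambda_t)$ form an isomonodromic deformation.

**What the argument of Section 1 now gives.** Suppose $\lambda_t$ varies holomorphically. As before, $c=[\lambda_t]\in H^1(H,\mathbb C)$ is constant and of type $(1,0)$ on every $Y_t$. The Kodaira–Spencer class of the family $Y_t$ in the direction $\kappa$ is $p_t^*\kappa$, because $p_t$ is étale. So Griffiths' formula gives $p_t^*\kappa\cdot\lambda_t=0$ in $H^1(Y_t,\mathcal O)$, and pairing with $\omega\in H^0(Y_t,K_{Y_t})$ gives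
$$0=\int_{Y_t}p_t^*\mu\,\lambda_t\,\omega=\int_{X_t}\mu\cdot\mathrm{Tr}_{Y_t/X_t}(\lambda_t\omega)\quad\text{for all }[\mu]\in H^1(X_t,T_{X_t}).$$
By Serre duality on $X_t$,
$$\mathrm{Tr}_{Y_t/X_t}(\lambda_t\omega)=0\in H^0(X_t,K^2)\qquad\text{for all }\omega\in H^0(Y_t,K_{Y_t}). \tag{4}$$

This is the exact point where the attempt stops. On $X_t$ itself we had $\theta_t\nu=0$ and could cancel $\nu$. On $Y_t$ we only move inside the $(3g-3)$-dimensional family of covers of the $X_t$, inside the $3d(g-1)$-dimensional Teichmüller space of $Y_t$, and the conclusion is only that a *sum over sheets* vanishes. There is nothing to cancel.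

For $d=2$ one can still finish by hand. Take $\omega=p_t^*\nu$ with $\nu\ne0$: then $\nu\,\mathrm{Tr}\lambda_t=0$, so $\sigma^*\lambda_t=-\lambda_t$. Take $\omega=\lambda_t$: then $0=\mathrm{Tr}(\lambda_t^2)=2\lambda_t^2$, so $\lambda_t=0$. For $d\ge3$ a sum of squares may vanish without its terms vanishing. So everything turns on whether (4) has solutions. In low degree it has none; that is Theorem C, where ramified covers have to be admitted as well. In genus 2 and degree at most 36 it does have solutions, and we construct them first. What we need is a constant class of type $(1,0)$ on a family of étale covers.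

## 4. From genus-2 curves to the hexagonal elliptic curve

An obvious source of $(1,0)$-classes on a cover $Y\to X$ is a nonconstant map $F:Y\to E$ to an elliptic curve: take $[F^*dz]$. A hyperelliptic curve has such covers, as Step 1 below shows. But in Step 1 the curve $E$ depends on $X$, and as the complex structure of $E=\mathbb C/(\mathbb Z+\tau\mathbb Z)$ varies, no multiple of the class of $dz$, with periods $1,\tau$, stays constant. We need one target that does not depend on $X$. Steps 2 and 3 achieve this by passing to 3-torsion points.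

**Lemma 1 (Abhyankar).** Let $p:Y\to Z$ and $q:Z'\to Z$ be nonconstant maps of compact connected Riemann surfaces. Suppose that over each $z\in Z$ every ramification index of $q$ divides every ramification index of $p$. Then every component of the normalization of $Y\times_ZZ'$ is étale over $Y$ and maps nonconstantly to $Z'$.

*Proof.* Near a point of the fiber product, in suitable coordinates, $p$ is $u\mapsto u^a$, $q$ is $v\mapsto v^b$, and $b\mid a$. The fiber product is $u^a=v^b$, which is the union of the branches $v=\zeta u^{a/b}$, $\zeta^b=1$. The normalization is their disjoint union, and each branch is isomorphic to the $u$-disc. So a component is étale over $Y$, of degree at most $\deg q$. It is therefore onto $Y$, so its map to $Z$ is nonconstant; this map factors through $Z'$. $\square$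

**Lemma 2 (construction of Bogomolov–Tschinkel type).** Let $E_\omega=\mathbb C/\mathbb Z[e^{2\pi i/3}]$. Every genus-2 curve $X$ has a connected étale cover $Y\to X$ of degree $\le36$ with a nonconstant map $Y\to E_\omega$.

*Proof.* Let $X\to\mathbb P^1$ be the hyperelliptic map, with branch points $a_1,\dots,a_6$.

**Step 1: reach some elliptic curve, keeping one branch point in reserve.** Let $E\to\mathbb P^1$ be the double cover branched at $a_1,\dots,a_4$. Over these points both maps have index $2$ everywhere, and elsewhere $E\to\mathbb P^1$ is unramified. By Lemma 1 a component $Y_1$ of the normalized $X\times_{\mathbb P^1}E$ is étale over $X$, of degree $\le2$. Let $p\in E$ lie over $a_5$. The map $Y_1\to X\to\mathbb P^1$ has index $2$ at every point over $a_5$, and $E\to\mathbb P^1$ is unramified at $p$. Hence $Y_1\to E$ has index $2$ at every point over $p$. Make $E$ an elliptic curve with origin $p$.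

**Step 2: spread the ramification over all 3-torsion points.** Let $Y_2$ be a component of the fiber product of $Y_1\to E$ with $[3]:E\to E$. As $[3]$ is étale of degree $9$, $Y_2$ is étale over $Y_1$ of degree $\le9$. Let $f_2:Y_2\to E$ be the projection to the second factor. At a point of $Y_2$ over $E[3]$, the map $[3]\circ f_2$ equals the composite $Y_2\to Y_1\to E$, which has index $2$ over the origin; since $[3]$ is étale, $f_2$ has index $2$ there.

**Step 3: use this ramification to absorb a second double cover.** Let $x:E\to E/\{\pm1\}=\mathbb P^1$ and $B=x(E[3]\setminus0)$. The eight nonzero 3-torsion points form four pairs $\pm e$, and none is 2-torsion; so $B$ consists of four points, none of them a branch point of $x$. Therefore $x\circ f_2$ has index $2$ at every point over $B$. Let $E_B\to\mathbb P^1$ be the double cover branched exactly at $B$. By Lemma 1 a component $Y_3$ of the normalized $Y_2\times_{\mathbb P^1}E_B$ is étale over $Y_2$ of degree $\le2$ and maps nonconstantly to $E_B$. The total degree over $X$ is at most $2\cdot9\cdot2=36$.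

**Step 4: identify $E_B$ with $E_\omega$.** Write $E:y^2=x^3+ax+b$. A nonzero point $P$ is 3-torsion exactly when $x(2P)=x(P)$. By the duplication formula $x(2P)=\dfrac{x^4-2ax^2-8bx+a^2}{4(x^3+ax+b)}$, so $B$ is the set of roots of
$$\psi_3=3x^4+6ax^2+12bx-a^2 .$$
For a quartic $c_0x^4+4c_1x^3+6c_2x^2+4c_3x+c_4$ put $I=c_0c_4-4c_1c_3+3c_2^2$. For $\psi_3$ we have $c_0=3$, $c_1=0$, $c_2=a$, $c_3=3b$, $c_4=-a^2$, so $I=-3a^2+3a^2=0$.

The vanishing of $I$ is preserved by Möbius changes of $x$. Under $x\mapsto1/x$ (with the quartic multiplied by $x^4$) the coefficients are reversed and $I$ is unchanged. Under scaling $x\mapsto kx$ we have $c_i\mapsto k^{4-i}c_i$ and $I\mapsto k^4I$. Under translation $x\mapsto x+h$ one has $dc_k/dh=k\,c_{k-1}$, so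
$$\frac{dI}{dh}=4c_0c_3-4(c_0c_3+3c_1c_2)+12c_1c_2=0 .$$
Now move one root to $\infty$: translate it to $0$ and invert. This gives $c_0=0$, and $c_1\neq0$ because the roots are distinct. Translate so that $c_2=0$. Then $0=I=-4c_1c_3$, so $c_3=0$, and the other three roots are the cube roots of a nonzero constant. So $E_B$ has an equation $y^2=x^3+\text{const}$ (after scaling), and $x\mapsto e^{2\pi i/3}x$ is an automorphism of order $3$ fixing the point at infinity. Hence $E_B\cong\mathbb C/\Lambda$ with $\Lambda$ stable under $e^{2\pi i/3}$. Such a $\Lambda$ is a rank-one torsion-free module over the principal ideal domain $\mathbb Z[e^{2\pi i/3}]$, so it is a multiple of $\mathbb Z[e^{2\pi i/3}]$ and $E_B\cong E_\omega$. Take $Y=Y_3$. $\square$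

## 5. A class of type $(1,0)$ over all of $\mathcal T_2$

Lemma 2 gives for each $t$ *some* cover and *some* map. We need one cover and one class that work for all $t$ at once. The point is that the topological data range over a countable set.

**Lemma 3.** There are a subgroup $H\subset\pi$ of index $d\le36$ and a class $0\ne c\in H^1(H,\mathbb C)$ such that, writing $Y_t\to X_t$ for the connected étale cover given by $H$, we have $c\in H^{1,0}(Y_t)\subset H^1(Y_t,\mathbb C)=H^1(H,\mathbb C)$ for all $t\in\mathcal T_2$.

*Proof.* Let $\omega_0=[dz]\in H^1(E_\omega,\mathbb C)$. Consider all pairs $(H,\varphi)$ with $[\pi:H]\le36$ and $\varphi\in\mathrm{Hom}(H^1(E_\omega,\mathbb Z),\mathrm{Hom}(H,\mathbb Z))$ such that $c_\varphi:=\varphi_{\mathbb C}(\omega_0)\ne0$. As $\pi$ is finitely generated there are finitely many $H$, and for each the group of all $\varphi$ is finitely generated. So there are countably many pairs. Put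
$$Z_{H,\varphi}=\{t\in\mathcal T_2:\ c_\varphi\in H^{1,0}(Y_{H,t})\}.$$
This is a closed analytic subset: it is the zero set of a holomorphic section, namely the image of the flat section $c_\varphi$ in the holomorphic bundle with fibers $H^1(Y_{H,t},\mathcal O)=H^1/H^{1,0}$.

The sets $Z_{H,\varphi}$ cover $\mathcal T_2$. Indeed, for given $t$, Lemma 2 gives a cover $Y\to X_t$, that is, a subgroup $H$ of index $\le36$, and a map $F:Y\to E_\omega$. For $\varphi=F^*$ the class $\varphi_{\mathbb C}(\omega_0)=[F^*dz]$ is of type $(1,0)$, and it is not $0$ since a nonzero holomorphic 1-form on a compact Riemann surface is not exact.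

By Baire's theorem some $Z_{H,\varphi}$ has nonempty interior. A holomorphic section that vanishes on a nonempty open subset of a connected manifold vanishes identically, so $Z_{H,\varphi}=\mathcal T_2$. Take $c=c_\varphi$ and $d=[\pi:H]$. $\square$

## 6. Proof of Theorem A

Fix $(H,c)$ as in Lemma 3. Let $P:\mathcal Y\to\mathcal X$ be the étale cover of degree $d$ given by $H\subset\pi=\pi_1(\mathcal X)$, with fibers $p_t:Y_t\to X_t$.

**Step 1: turn the constant class into a holomorphic family of forms.** The constant class $c$ is a flat, hence holomorphic, section of the bundle with fibers $H^1(Y_t,\mathbb C)$, and it lies in the holomorphic subbundle of relative holomorphic 1-forms. So there is $\lambda\in H^0(\mathcal Y,\Omega^1_{\mathcal Y/\mathcal T_2})$ with $[\lambda_t]=c$ and $\lambda_t\ne0$ for all $t$.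

**Step 2: show that the trace vanishes, so that we can land in $\mathrm{SL}$.** Since $c$ is constant and of type $(1,0)$, the derivation of (4) applies to $\lambda_t$. With $\omega=p_t^*\nu$, $0\ne\nu\in H^0(X_t,K)$, it gives $\nu\cdot\mathrm{Tr}_{Y_t/X_t}\lambda_t=0$. Hence $\tau_t:=\mathrm{Tr}_{Y_t/X_t}\lambda_t=0$. In particular $d\ge2$.

**Step 3: write down the Higgs family and its monodromy.** The sheaf $\mathcal V=P_*\mathcal O_{\mathcal Y}$ is a holomorphic bundle of rank $d$ on $\mathcal X$. Since $P^*\Omega^1_{\mathcal X/\mathcal T_2}=\Omega^1_{\mathcal Y/\mathcal T_2}$, multiplication by $\lambda$ is a holomorphic relative Higgs field $\Theta$ on $\mathcal V$. By Section 3, on each $X_t$ the metric $h$ is harmonic, and by (3) the monodromy is $\mathrm{Ind}_H^\pi\chi$ with $\chi(\gamma)=\exp(-\langle c+\bar c,\gamma\rangle)$. This does not depend on $t$.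

**Step 4: correct the determinant.** Let $g_1,\dots,g_d$ represent $\pi/H$, and for $\gamma\in\pi$ write $\gamma g_i=g_{\sigma(i)}h_i$ with $h_i\in H$. Then $\mathrm{Ind}\chi(\gamma)$ is a monomial matrix with entries $\chi(h_i)$, so $\det\mathrm{Ind}\chi(\gamma)=\varepsilon(\gamma)\prod_i\chi(h_i)$, where $\varepsilon$ is the sign of the permutation representation on $\pi/H$. (The class of $\prod h_i$ in $H^{ab}$ is the transfer of $\gamma$; for a double cover, it is the loop that lifts $\gamma$ on both sheets.) Geometrically, integrating $\lambda+\bar\lambda$ over the total lift of $\gamma$ is integrating the trace over $\gamma$: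
$$\prod_i\chi(h_i)=\exp\left(-\int_\gamma(\tau_t+\bar\tau_t)\right)=1 .$$
So $\det\mathrm{Ind}\chi=\varepsilon$. As $\pi^{ab}$ is free, we can choose $d$-th roots on a basis and get a character $\eta:\pi\to U(1)$ with $\eta^d=\varepsilon^{-1}$. Let $\mathcal L_\eta$ be the flat unitary holomorphic line bundle on $\mathcal X$ given by $\eta$.

**Step 5: the family.** For $n\ge d$ put
$$(\mathcal E',\Theta')=(\mathcal V\otimes\mathcal L_\eta,\ \Theta\otimes1)\oplus(\mathcal O^{\,n-d},0).$$
This is a holomorphic family of Higgs bundles over $\mathcal T_2$. On each $X_t$ it carries a harmonic metric (tensor $h$ with the flat unitary metric of $\mathcal L_\eta$, and add the standard metric), so it is polystable. The Chern connection of $\det$ has monodromy $\varepsilon\,\eta^d=1$, so the determinant is trivial, and $\operatorname{tr}\Theta'=\tau_t=0$. It corresponds to the fixed representation $\mathrm{Ind}\chi\otimes\eta\oplus1^{n-d}$, which is reductive because it carries a harmonic metric. So this family *is* the isomonodromic deformation of each of its members, and by (S2) the section is holomorphic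 over $\mathcal T_2$. It is not nilpotent: locally $\Theta'$ is diagonalizable with eigenvalues the branches of $\lambda_t\not\equiv0$ (and $0$ if $n>d$). $\blacksquare$

**Remark.** Lemma 3 is the only place where $g=2$ was used. The argument of this section works for every $g$: if some étale cover $Y\to X_0$ carries a nonzero class of type $(1,0)$ for all $t\in\mathcal T_g$, then the conjecture fails in genus $g$.

## 7. First and second variation of the energy

We turn to Theorems B and C. The torus computation (2) suggests differentiating the energy twice.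

**Step 1: reduce to irreducible representations.** If $\rho=\bigoplus\rho_i^{m_i}$ with $\rho_i:\pi\to\mathrm{GL}(r_i,\mathbb C)$ irreducible, then $(E_t,\theta_t)=\bigoplus(E_{i,t},\theta_{i,t})^{m_i}$ and $\mathcal E=\sum m_i\mathcal E_i$. So let $\rho$ be irreducible until further notice.

**Step 2: the harmonic metrics $h_t$ can be chosen to depend smoothly on $t$.** We want to differentiate, so we need this. The fact is standard (Eells–Lemaire, *Deformations of metrics and associated harmonic maps*, 1981); here is the argument. Over a small ball $S\subset\mathcal T_g$ trivialize $\mathcal X_S\cong X_0\times S$ smoothly, so that the flat bundle is pulled back from a fixed $(E,D)$ on $X_0$ and only the conformal star $*_t$ on 1-forms varies, smoothly in $t$. Let $D=\nabla_h+\Psi_h$ be the splitting for a metric $h$. On a curve $*\theta=-i\theta$ and $*\theta^*=i\theta^*$. The self-adjoint part of $D^2=0$ is $\nabla\Psi=\bar\partial\theta+\partial\theta^*=0$, so $d_\nabla{*\Psi}=-i\bar\partial\theta+i\partial\theta^*=-2i\bar\partial\theta$. Hence $h$ is harmonic on $X_t$ if and only if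 $d_{\nabla_h}{*_t\Psi_h}=0$.

*Determinant.* In rank one, replacing $h$ by $he^{2\varphi}$ replaces $\Psi$ by $\Psi-d\varphi$. The equation is $d{*_td\varphi}=d{*_t\Psi}$; its right side has integral $0$, so there is a unique solution with $\int\varphi=0$ for a fixed area form, and it depends smoothly on $t$. Normalize $\det h_t$ in this way. By irreducibility $h_t$ is then unique.

*Trace-free part.* Fix $t_0$ and a smooth family $k_t$ of metrics with $\det k_t=\det h_t$ and $k_{t_0}=h_{t_0}$. For $s$ trace-free and $k_t$-self-adjoint put $h=k_te^s$, that is $h(u,v)=k_t(e^su,v)$, and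
$$G(t,s)=e^{s/2}\left(d_{\nabla_h}{*_t\Psi_h}\right)e^{-s/2}.$$
The form $d_{\nabla_h}{*_t\Psi_h}$ is $h$-self-adjoint and its trace is the equation for the determinant, which vanishes; the conjugation makes it $k_t$-self-adjoint. So $G$ takes values in 2-forms with trace-free $k_t$-self-adjoint coefficients, and $G(t_0,0)=0$.

Compute the derivative in $s$ at $(t_0,0)$; write $h,\nabla,\Psi,*$ for the data at $t_0$. From the definitions $(Dh)(u,v):=d\,h(u,v)-h(Du,v)-h(u,Dv)=-2h(\Psi u,v)$, that is, $\Psi=-\frac12h^{-1}Dh$. To first order in $\epsilon$, for $h_\epsilon=h(1+\epsilon s)$ one finds $h_\epsilon^{-1}Dh_\epsilon=h^{-1}Dh+\epsilon\left(Ds+[h^{-1}Dh,s]\right)$, hence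
$$\delta\Psi=-\tfrac12\left(Ds-2[\Psi,s]\right)=-\tfrac12\left(\nabla s-[\Psi,s]\right),\qquad\delta\nabla=-\delta\Psi .$$
With graded commutators of 1-forms, $[a\wedge b]=a\wedge b+b\wedge a$,
$$\delta(d_\nabla{*\Psi})=-\tfrac12d_\nabla{*\nabla s}+\tfrac12d_\nabla{*[\Psi,s]}+\tfrac12[\nabla s\wedge{*\Psi}]-\tfrac12\big[[\Psi,s]\wedge{*\Psi}\big].$$
As $d_\nabla{*\Psi}=0$, the second term is $-\frac12[{*\Psi}\wedge\nabla s]$ and cancels the third. In an orthonormal frame $[[\Psi,s]\wedge{*\Psi}]=-\sum_i[\Psi_i,[\Psi_i,s]]\,\mathrm{dvol}$. So the linearization is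
$$s\mapsto\tfrac12\Big(\nabla^*\nabla s+\sum_i[\Psi_i,[\Psi_i,s]]\Big)\mathrm{dvol}.$$
It is self-adjoint and elliptic, and pairing with $s$ gives $\frac12\int(|\nabla s|^2+\sum|[\Psi_i,s]|^2)$. So the kernel satisfies $\nabla s=0$ and $[\Psi,s]=0$, whence $Ds=0$; by Schur's lemma $s$ is scalar, and being trace-free it is $0$. The linearization is therefore an isomorphism $C^{k+2,\alpha}\to C^{k,\alpha}$ for each $k$, and the implicit function theorem gives a solution $s_t$ depending smoothly on $t$ near $t_0$, with values in $C^{k+2,\alpha}$. By uniqueness $k_te^{s_t}=h_t$. As $t_0$ and $k$ are arbitrary, $h$ is smooth on $\mathcal X$. In particular $\mathcal E$ is smooth on $\mathcal T_g$.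

**Step 3: equations on the total space over a disc.** Let $\Delta\to\mathcal T_g$ be a holomorphic embedded disc with coordinate $t$, $f:\mathcal X_\Delta\to\Delta$ the restricted family, and $(\mathbf E,D)$ the flat bundle on $\mathcal X_\Delta$ with the metric $h$. Write $D=\nabla+\Psi$, with $\nabla$ unitary, $\Psi=\Theta+\Theta^*$ self-adjoint, $\Theta$ of type $(1,0)$, and write $\partial,\bar\partial$ for $\nabla^{1,0},\nabla^{0,1}$ on the total space. In $D^2=\nabla^2+\nabla\Psi+\Psi\wedge\Psi=0$ the first and third terms are skew and the second is self-adjoint, so $\nabla^2=-\Psi\wedge\Psi$ and $\nabla\Psi=0$. Separate types: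
$$\partial\Theta=0,\quad\bar\partial\Theta^*=0,\quad\bar\partial\Theta=-\partial\Theta^*,\quad\bar\partial^2=-\Theta^*\wedge\Theta^*,\quad\partial\bar\partial+\bar\partial\partial=-(\Theta\wedge\Theta^*+\Theta^*\wedge\Theta). \tag{5}$$
In local holomorphic coordinates $(z,t)$ write $\Theta=\Theta_zdz+\Theta_tdt$ and $\beta:=\bar\partial\Theta$. Harmonicity on the fibers says $\nabla_{\bar z}\Theta_z=0$, so
$$\beta=\beta_{t\bar z}\,dt\wedge d\bar z+\beta_{z\bar t}\,dz\wedge d\bar t+\beta_{t\bar t}\,dt\wedge d\bar t,\qquad\beta_{t\bar z}=-\nabla_{\bar z}\Theta_t,\quad\beta_{z\bar t}=-\nabla_{\bar t}\Theta_z.$$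
As $\nabla$ is unitary, $\beta^*=(\bar\partial\Theta)^*=\partial\Theta^*=-\beta$. Since $(\beta_{t\bar z}\,dt\wedge d\bar z)^*=-\beta_{t\bar z}^*\,dz\wedge d\bar t$, comparing coefficients gives
$$\beta_{z\bar t}=\beta_{t\bar z}^*. \tag{6}$$

**Step 4: the Levi form.** Let $\alpha=\operatorname{tr}(\Theta\wedge\Theta^*)$, so that $\mathcal E=f_*(i\alpha)$; fiber integration commutes with $\partial$ and $\bar\partial$. By (5), $\bar\partial\alpha=\operatorname{tr}(\beta\wedge\Theta^*)$, and then
$$\partial\bar\partial\alpha=\operatorname{tr}(\partial\bar\partial\Theta\wedge\Theta^*)+\operatorname{tr}(\beta\wedge\partial\Theta^*)=\operatorname{tr}(\partial\bar\partial\Theta\wedge\Theta^*)-\operatorname{tr}(\beta\wedge\beta).$$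
Since $\partial\Theta=0$, $\partial\bar\partial\Theta$ is the commutator of the $(1,1)$-curvature with $\Theta$:
$$\partial\bar\partial\Theta=-(\Theta\Theta^*+\Theta^*\Theta)\Theta+\Theta(\Theta\Theta^*+\Theta^*\Theta)=-\Theta^*\Theta\Theta+\Theta\Theta\Theta^*.$$
Moving the 1-form $\Theta^*$ past a 3-form inside the trace costs a sign, so $-\operatorname{tr}(\Theta^*\Theta\Theta\Theta^*)=\operatorname{tr}(\Theta\Theta\Theta^*\Theta^*)$, and $\operatorname{tr}(\partial\bar\partial\Theta\wedge\Theta^*)=2\operatorname{tr}(\Theta\Theta\Theta^*\Theta^*)$. Now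
$$\Theta\Theta=[\Theta_z,\Theta_t]\,dz\wedge dt,\qquad\Theta^*\Theta^*=-[\Theta_z,\Theta_t]^*\,d\bar z\wedge d\bar t,\qquad\operatorname{tr}(\beta\wedge\beta)=2|\beta_{t\bar z}|^2\,dt\wedge d\bar z\wedge dz\wedge d\bar t,$$
the last by (6), with $|A|^2=\operatorname{tr}(AA^*)$. As $dt\wedge d\bar z\wedge dz\wedge d\bar t=dz\wedge dt\wedge d\bar z\wedge d\bar t=-dz\wedge d\bar z\wedge dt\wedge d\bar t$, we obtain $\partial\bar\partial\alpha=2\left(|[\Theta_z,\Theta_t]|^2+|\nabla_{\bar z}\Theta_t|^2\right)dz\wedge d\bar z\wedge dt\wedge d\bar t$, that is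
$$i\partial\bar\partial(i\alpha)=2\left(|[\Theta_z,\Theta_t]|^2+|\nabla_{\bar z}\Theta_t|^2\right)(i\,dz\wedge d\bar z)\wedge(i\,dt\wedge d\bar t).$$
Integrating over the fibers,
$$\frac{\partial^2\mathcal E}{\partial t\,\partial\bar t}=2\int_{X_t}\left(|[\Theta_z,\Theta_t]|^2+|\nabla_{\bar z}\Theta_t|^2\right)i\,dz\wedge d\bar z\ \ge0. \tag{7}$$

**Step 5: the first variation.** In $f_*(i\bar\partial\alpha)$ only the $dz\wedge d\bar z\wedge d\bar t$ part of $\operatorname{tr}(\beta\wedge\Theta^*)$ counts, and that is $-\operatorname{tr}(\beta_{z\bar t}\Theta_z^*)\,dz\wedge d\bar z\wedge d\bar t$. So $\partial_{\bar t}\mathcal E=-\int\operatorname{tr}(\beta_{z\bar t}\Theta_z^*)\,i\,dz\wedge d\bar z$. Conjugating and using (6),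
$$\partial_t\mathcal E=-\int_{X_t}\operatorname{tr}(\beta_{t\bar z}\Theta_z)\,i\,dz\wedge d\bar z=\int_{X_t}\operatorname{tr}(\nabla_{\bar z}\Theta_t\,\Theta_z)\,i\,dz\wedge d\bar z.$$
The coefficient $\Theta_t$ depends on the coordinate $z$. To get a global object, let $v=\partial_t+a\,\partial_z$ be a global smooth $(1,0)$-lift of $\partial_t$. Then $\mu:=\bar\partial v|_{X_t}=a_{\bar z}\,d\bar z\otimes\partial_z$ represents, up to a universal sign, the Kodaira–Spencer class. Put
$$\xi:=\Theta(v)|_{X_t}=\Theta_t+a\Theta_z,\qquad\nabla_{\bar z}\xi=\nabla_{\bar z}\Theta_t+a_{\bar z}\Theta_z. \tag{8}$$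
This $\xi$ is a global section of $\mathrm{End}\,E_t$, so $\int_{X_t}d\operatorname{tr}(\xi\theta_t)=0$, which says $\int(\operatorname{tr}(\nabla_{\bar z}\Theta_t\Theta_z)+a_{\bar z}\operatorname{tr}\Theta_z^2)\,dz\wedge d\bar z=0$. Therefore
$$\partial_t\mathcal E=-\int_{X_t}a_{\bar z}\operatorname{tr}(\Theta_z^2)\,i\,dz\wedge d\bar z=i\int_{X_t}\mu\cdot\operatorname{tr}(\theta_t^2). \tag{9}$$
By addition (9) holds for every reductive $\rho$. Under the holomorphic isomorphism $T^*\mathcal T_g\cong f_*K^2_{\mathcal X/\mathcal T_g}$ given by the pairing of $H^1(T)$ with $H^0(K^2)$, it says that $\partial\mathcal E$ is a nonzero universal constant times $\operatorname{tr}(\theta_t^2)$.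

*Check on the torus of Section 1.* With $a=(z-\bar z)/(\tau-\bar\tau)$ the field $\partial_\tau+a\,\partial_z$ is well defined on the family: under $z'=z+\tau$ the field $\partial_\tau$ becomes $\partial_\tau+\partial_{z'}$, and $a$ increases by $1$. Here $a_{\bar z}=-1/(\tau-\bar\tau)$ and $\int i\,dz\wedge d\bar z=2\operatorname{Im}\tau=(\tau-\bar\tau)/i$, so (9) gives $\partial_\tau\mathcal E=w^2/i=-iw^2$, as in (2).

**Step 6: what a vanishing Levi form means.** Let $\rho$ be reductive and suppose $\partial\bar\partial\mathcal E=0$ at one point $t$. Given $\kappa\in H^1(X_t,T)$, choose a disc through $t$ whose Kodaira–Spencer class is $\kappa$ (with sign adjusted); this is possible since $T_t\mathcal T_g\cong H^1(X_t,T)$ (for $\kappa=0$ take $\mu=0,\xi=0$). The Levi form is a sum of terms (7), each $\ge0$, over the irreducible summands, so each is $0$: for each summand $\nabla_{\bar z}\Theta_t=0$ and $[\Theta_z,\Theta_t]=0$ on $X_t$. With the same lift $v$ for all summands, (8) gives $\bar\partial\xi=\mu\theta_t$ and $[\xi,\theta_t]=[\Theta_t+a\Theta_z,\theta_t]=0$. So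
$$\partial\bar\partial\mathcal E=0\ \text{at }t\quad\Longrightarrow\quad\text{the condition in (f) holds at this }t. \tag{10}$$

## 8. Proof of Theorem B

**Step 1: all implications except the one that ends at (a).** The chain is (a)⇒(b)⇒(c)⇒(f)⇒(e)⇒(d)⇒(c).

(a)⇒(b) is (S1), since $\operatorname{tr}\theta^2$ is a polynomial in the coefficients of the characteristic polynomial. (b)⇒(c): by (9), $\partial\mathcal E$ is a holomorphic 1-form on $\mathcal T_g$, so $\bar\partial\partial\mathcal E=0$. (c)⇒(f) is (10). (f)⇒(e): for $\mu,\xi$ as in (f), $\bar\partial\operatorname{tr}(\xi\theta_t)=\mu\cdot\operatorname{tr}(\theta_t^2)$, so $\int\mu\cdot\operatorname{tr}(\theta_t^2)=0$ for every class $[\mu]$, and $\operatorname{tr}\theta_t^2=0$ by Serre duality. (e)⇒(d): by (9), $\partial\mathcal E=0$; as $\mathcal E$ is real, $d\mathcal E=0$. (d)⇒(c) is trivial.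

**Step 2: (c)⇒(a), by reading (7) as a holomorphy statement.** Let $\Delta\subset\mathcal T_g$ be any embedded disc. Each $\mathcal E_i$ is subharmonic on $\Delta$ by (7), and $\sum m_i\mathcal E_i$ is harmonic, so each $\mathcal E_i$ is harmonic. By (7) again, for each irreducible summand, on all of $\mathcal X_\Delta$,
$$[\Theta_z,\Theta_t]=0,\qquad\beta_{t\bar z}=-\nabla_{\bar z}\Theta_t=0,\qquad\nabla_{\bar t}\Theta_z=-\beta_{z\bar t}=-\beta_{t\bar z}^*=0,$$
the last by (6). Hence by (5) $\bar\partial^2=-\Theta^*\wedge\Theta^*=[\Theta_z,\Theta_t]^*\,d\bar z\wedge d\bar t=0$, and $(\mathbf E,\bar\partial)$ is a holomorphic bundle on $\mathcal X_\Delta$. The relative Higgs field $\Theta_zdz$ satisfies $\nabla_{\bar z}\Theta_z=\nabla_{\bar t}\Theta_z=0$, so it is holomorphic. Thus the $(E_t,\theta_t)$ form a holomorphic family over $\Delta$, and by (S2) the section is holomorphic on $\Delta$. The section is continuous and holomorphic along coordinate discs; after a local embedding of the target in $\mathbb C^N$, Osgood's lemma shows that it is holomorphic on $\mathcal T_g$.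

**Step 3: (g), by making $\gamma$ short.** If $\gamma$ is inessential, $\rho(\gamma)=1$. Otherwise let $v$ be a $D$-flat section along a path. Then $\nabla v=-\Psi v$, so $d|v|_h^2=-2h(\Psi v,v)$ and $|d\log|v|_h|\le|\Psi|$ along the path. Let $A\cong\{x+iy:x\in\mathbb R/\mathbb Z,\ 0<y<M\}\subset X_t$ be an annulus homotopic to $\gamma$, and let $w$ be an eigenvalue of $\rho(\gamma)$. Transport an eigenvector around the circle at height $y$: its norm changes by the factor $|w|^{\pm1}$, so $|\log|w||\le\int_0^1|\Psi_x|\,dx$. As $\Psi_x=\Theta_z+\Theta_z^*$,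
$$(\log|w|)^2\le\int_0^1|\Psi_x|^2dx\le4\int_0^1|\Theta_z|^2dx.$$
Since $i\operatorname{tr}(\theta\wedge\theta^*)=2|\Theta_z|^2dx\,dy$, integration over $0<y<M$ gives
$$\mathcal E(t)\ge2\int_A|\Theta_z|^2dx\,dy\ge\frac M2(\log|w|)^2.$$
There are $t$ for which the hyperbolic geodesic of $\gamma$ is arbitrarily short, and by the collar lemma $M$ can then be taken arbitrarily large. Since $\mathcal E$ is constant, $\log|w|=0$.

**Step 4: (h), by compactness at fixed energy.** For a mapping class $\phi$, the pair ($X_0$, $\rho$ twisted by $\phi$) is isomorphic to ($X_t$, $\rho$) for a translate $t$ of the base point. So every representation in the orbit of $\rho$ has, on $X_0$, the same energy $C$. For its Higgs field, $|\operatorname{tr}\theta^k|\le n|\theta|^k$, so $\int|\operatorname{tr}\theta^k|^{2/k}\le n^{2/k}\int|\theta|^2$ is bounded. For a holomorphic function $s$, $|s|^{2/k}$ is subharmonic, so in coordinate charts the mean value inequality bounds $\operatorname{tr}\theta^k$ pointwise. Hence all $\operatorname{tr}\theta^k$, $1\le k\le n$, and so all coefficients of the characteristic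 polynomial, stay in bounded sets. By properness of the Hitchin map these Higgs bundles lie in a compact set of $M_{\rm Dol}(X_0)$, and by the homeomorphism of $M_{\rm Dol}(X_0)$ with the character variety $M_{\rm B}$ (Simpson), the orbit is relatively compact. $\blacksquare$

**Example.** Let $\rho:\pi\to\mathrm{SL}(2,\mathbb R)$ be a lift of a Fuchsian representation. Every $\gamma\ne1$ acts as a hyperbolic element, with eigenvalues $\pm e^{\pm\ell/2}$, $\ell>0$. So (g) fails, and the isomonodromic deformation is not holomorphic over $\mathcal T_g$.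

## 9. The trace condition on the spectral cover

Now we prove Theorem C. Suppose $\bar\partial(\operatorname{tr}\theta_t^2)=0$ at $t_0$. By (9), $\bar\partial\partial\mathcal E=0$ at $t_0$, so by (10) the condition in (f) holds at $t_0$. Write $X=X_{t_0}$, $(E,\theta)=(E_{t_0},\theta_{t_0})$, $T=T_X$, $K=K_X$. We show:

$$\text{if }\theta\text{ is not nilpotent, then }n\ge g+2. \tag{11}$$

The plan is to recover (4) on the spectral cover, now possibly ramified, and then to show that a cover of small degree has too many holomorphic forms for (4) to hold.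

**Step 1: choose an eigenvalue.** Off a finite subset of $X$ the distinct eigenvalues of $\theta$ form an étale cover. As $\theta$ is not nilpotent, it has a connected component $\Sigma^\circ$ with eigenvalue $\lambda\not\equiv0$. Let $d\le n$ be its degree, $m$ the multiplicity of the eigenvalue, and $p:\Sigma\to X$ the smooth compactification. Being bounded, $\lambda$ extends to $\lambda\in H^0(\Sigma,p^*K)$.

**Step 2: solve $\bar\partial s=p^*\mu\cdot\lambda$ on $\Sigma$.** Take $\mu,\xi$ as in (f) for a class $\kappa$. Since $[\xi,\theta]=0$, $\xi$ preserves the generalized eigenspaces $E_\lambda$. On $\Sigma^\circ$ let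
$$s=\tfrac1m\operatorname{tr}(\xi|_{E_\lambda})=\tfrac1m\operatorname{tr}(\Pi_\lambda\xi),$$
where $\Pi_\lambda$ is the spectral projection. It is holomorphic, so $\bar\partial s=\frac1m\operatorname{tr}(\Pi_\lambda\,\mu\theta)=p^*\mu\cdot\lambda$. The right side is a smooth $(0,1)$-form on all of $\Sigma$. Moreover $s$ is bounded, being an average of eigenvalues of the smooth endomorphism $\xi$. Near a point of $\Sigma\setminus\Sigma^\circ$ subtract a smooth local solution of the same equation: the difference is bounded and holomorphic, so it extends. Thus $s$ is smooth on $\Sigma$ and $\bar\partial s=p^*\mu\cdot\lambda$ there.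

**Step 3: deduce the trace condition.** For $\omega\in H^0(\Sigma,K_\Sigma)$, $\lambda\omega$ is a section of $p^*K\otimes K_\Sigma$, and its trace is a holomorphic quadratic differential on $X$. By Stokes,
$$0=\int_\Sigma d(s\omega)=\int_\Sigma p^*\mu\,\lambda\,\omega=\int_X\mu\cdot\mathrm{Tr}_{\Sigma/X}(\lambda\omega).$$
As $[\mu]=\kappa$ is arbitrary, Serre duality gives
$$\mathrm{Tr}_{\Sigma/X}(\lambda\omega)=0\in H^0(X,K^2)\qquad\text{for all }\omega\in H^0(\Sigma,K_\Sigma). \tag{12}$$

*A case of (12) by hand.* Let $n=3$ and let the spectral curve be $y^3=b$, where $b\in H^0(K^3)$ has simple zeros and $\lambda=y$. For $0\ne\varphi\in H^0(X,K^2)$ put $\omega=\varphi/y$. At a zero of $b$, with local coordinate $y$ on $\Sigma$ (up to units), $z=y^3$ and $dz=3y^2dy$ vanishes to order $2$, so $\omega$ is holomorphic as a form on $\Sigma$. But $\mathrm{Tr}(\lambda\omega)=\mathrm{Tr}(\varphi)=3\varphi\ne0$, so (12) fails. When $b$ has multiple zeros, $\varphi/y$ may have poles as a form on $\Sigma$, and one needs a method that does not depend on the shape of $\lambda$.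

**Step 4: translate (12) into bundles on $X$.** Taking $\omega=p^*\nu$ with $0\ne\nu\in H^0(K)$ in (12) gives $\mathrm{Tr}\,\lambda=0$. Let $A=p_*\mathcal O_\Sigma=\mathcal O\oplus A'$, with $A'$ the trace-free part. As $\Sigma$ is connected, $H^0(A)=\mathbb C$ and
$$H^0(A')=0. \tag{13}$$
Since $\mathrm{Tr}\,\lambda=0$, $\lambda$ is a nonzero section of $A'\otimes K$, that is, a nonzero map $T\to A'$; in particular $d\ge2$. By duality $p_*K_\Sigma=\mathrm{Hom}(A,K)$ through $(a,\omega)\mapsto\mathrm{Tr}(a\omega)$. (Locally at a point with $z=y^e$: the functions $1,y,\dots,y^{e-1}$ and the forms $dy,\dots,y^{e-1}dy$ are bases, and $\mathrm{Tr}(y^{i+j}dy)$ is $dz$ if $i+j=e-1$ and $0$ for the other $0\le i,j\le e-1$. So the pairing is perfect.) Put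
$$F=\mathrm{Hom}(A',K),\qquad R=\operatorname{rk}F=d-1 .$$
A section of $F$ is a holomorphic form $\omega$ on $\Sigma$ of trace $0$, and $\mathrm{Tr}(\lambda\omega)$ is its image under $\lambda^\vee:F\to\mathrm{Hom}(T,K)=K^2$, $\phi\mapsto\phi\circ\lambda$. This map is nonzero. So (12) says: *every global section of $F$ lies in the kernel of the nonzero map $\lambda^\vee:F\to K^2$.* Finally $F^*\otimes K=A'$, so by Serre duality and (13), $h^1(F)=h^0(A')=0$ and $h^0(F)=\chi(F)$. So $F$ has as few first cohomology classes as possible, and yet its sections must miss a whole quotient. We now estimate.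

## 10. Degrees, slopes, and the bound $n\ge g+2$

Recall that every bundle $V$ on $X$ has a Harder–Narasimhan (HN) filtration whose graded pieces are semistable with strictly decreasing slopes $\deg/\operatorname{rk}$. The saturation of a subsheaf is the smallest subsheaf containing it with torsion-free quotient. For example, the saturation of $\mathcal O(-x)\subset\mathcal O$ is $\mathcal O$.

**Subsheaves of a trivial bundle.** Let $B\subset\mathcal O_Y^N$ have rank $r$ on a curve $Y$. The map $\det B\to\Lambda^r\mathcal O^N$ is nonzero, so some Plücker coordinate is a nonzero section of $(\det B)^{-1}$. Hence $\deg B\le0$. If $\deg B=0$, that coordinate has no zeros; so $B$ is a subbundle, $(\det B)^{-1}$ is trivial, and all Plücker coordinates are constant. So the map to the Grassmannian is constant: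
$$\deg B\le0;\quad\text{if }\deg B=0,\text{ then }B=W\otimes\mathcal O_Y\text{ for a subspace }W\subset\mathbb C^N. \tag{14}$$

**Step 1: bound the degrees of quotients of $F$.** Let $\varpi:Y\to\Sigma\to X$ be the Galois closure of $p$, with group $G$. The map $\varpi^*\varpi_*\mathcal O_Y\to\mathcal O_Y^{|G|}$ that sends a function $s$ to $(g^*s)_{g\in G}$ is an isomorphism over the unramified locus, hence injective. As $A'\subset A\subset\varpi_*\mathcal O_Y$ and $\varpi$ is flat, every subsheaf $B\subset A'$ satisfies $\varpi^*B\hookrightarrow\mathcal O_Y^{|G|}$. By (14), $\deg B\le0$. For a bundle $V$ put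
$$e(V)=\deg V-(2g-2)\operatorname{rk}V,$$
which is additive in exact sequences; note $\chi(V)=e(V)+(g-1)\operatorname{rk}V$. If $V$ is a quotient bundle of $F$, then $V^*\otimes K\subset F^*\otimes K=A'$ has degree $-e(V)$. So
$$e(V)\ge0\quad\text{for every quotient bundle }V\text{ of }F. \tag{15}$$

**Step 2: split off the part generated by sections.** Let $N'\subset F$ be the saturation of the subsheaf generated by $H^0(F)$. It lies in $\ker\lambda^\vee$, which is saturated because $K^2$ is torsion-free. So $Q=F/N'$ is a bundle of rank $q\ge1$. Let $N_1\subset N'$ be the part of the HN filtration with slopes $>2g-2$, and $N_2=N'/N_1$; let $r_1,r_2$ be their ranks, so $R=r_1+r_2+q$. All HN slopes of $N_2$ are $\le2g-2$. They are also $\ge0$: $N'$, and hence each quotient, is generically generated by global sections; a nonzero bundle of rank $r$ with this property contains $\mathcal O^r$, so it has degree $\ge0$; apply this to the last HN piece of $N_2$. Finally $N_1^*\otimes K$ has only negative HN slopes, so $h^1(N_1)=h^0(N_1^*\otimes K)=0$.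

**Step 3: count sections from above and below.** From $h^1(N_1)=0$ we get $h^0(N_1)=\chi(N_1)=e(N_1)+r_1(g-1)$. Clifford's theorem for semistable bundles says $h^0\le\operatorname{rk}+\frac12\deg$ for slopes in $[0,2g-2]$ (Brambila-Paz–Grzegorczyk–Newstead, *Geography of Brill–Noether loci for small slopes*, Thm 2.1). Apply it to the HN pieces of $N_2$: $h^0(N_2)\le r_2+\frac12\deg N_2=\frac12e(N_2)+r_2(g-1)+r_2$. As all sections of $F$ lie in $N'$,
$$h^0(F)=h^0(N')\le e(N_1)+r_1(g-1)+\tfrac12e(N_2)+r_2(g-1)+r_2 .$$
On the other hand $h^0(F)=\chi(F)=e(N_1)+e(N_2)+e(Q)+(r_1+r_2+q)(g-1)$. Comparing the two,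
$$\tfrac12\left(e(N_2)+e(Q)\right)+\tfrac12e(Q)+q(g-1)\le r_2. \tag{16}$$
Both $Q$ and $F/N_1$ are quotient bundles of $F$ (the latter is an extension of $Q$ by $N_2$), so by (15) $e(Q)\ge0$ and $e(N_2)+e(Q)=e(F/N_1)\ge0$. Therefore
$$r_2\ge q(g-1). \tag{17}$$
This already gives $d-1=R\ge r_2+q\ge qg\ge g$, so $n\ge g+1$. To gain the missing $1$ we exclude equality.

**Step 4: equality in (17) is impossible.** Suppose $r_2=q(g-1)$; then $r_2\ge1$. By (16), $e(Q)=0$ and $e(N_2)+e(Q)=0$, so $e(N_2)=0$. As all HN slopes of $N_2$ are $\le2g-2$ and the average is $2g-2$, $N_2$ is semistable of slope $2g-2$.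

*$N_2^*\otimes K$ is trivial.* From $0\to N_1\to N'\to N_2\to0$,
$$h^0(N_2)\ge h^0(F)-h^0(N_1)=\chi(F)-\chi(N_1)=e(N_2)+e(Q)+(r_2+q)(g-1)=r_2(g-1)+r_2 .$$
As $\chi(N_2)=r_2(g-1)$, we get $h^0(N_2^*\otimes K)=h^1(N_2)\ge r_2$. The bundle $N_2^*\otimes K$ is semistable of degree $0$. A nonzero section of it has no zeros, for otherwise it would generate a line subbundle of positive degree. So evaluation at any point is injective on $H^0$; since there are at least $r_2=\operatorname{rk}$ independent sections, evaluation is an isomorphism at every point, and $N_2^*\otimes K\cong\mathcal O^{r_2}$.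

*A degree-0 subsheaf of $A'$ that maps onto $\mathcal O$.* Let $B=(F/N_1)^*\otimes K\subset F^*\otimes K=A'$. It has degree $-e(F/N_1)=0$. Since $N_2$ is a subbundle of $F/N_1$, dualizing gives a surjection $B\to N_2^*\otimes K\cong\mathcal O^{r_2}$, hence a surjection $B\to\mathcal O$.

*An invariant vector.* Now $\varpi^*B\subset\mathcal O_Y^{|G|}$ has degree $0$, so by (14) $\varpi^*B=W\otimes\mathcal O_Y$ with $W=H^0(Y,\varpi^*B)$. The group $G$ acts on $W$, and $H^0(X,B)=W^G$, because $(\varpi_*\varpi^*B)^G=B\otimes(\varpi_*\mathcal O_Y)^G=B$. The pulled-back surjection $W\otimes\mathcal O_Y\to\mathcal O_Y$ is given by constants, so it induces a $G$-equivariant surjection $W\to\mathbb C$ onto the trivial representation. As representations of finite groups are completely reducible, $W^G\to\mathbb C$ is onto, so $W^G\ne0$. Hence $0\ne H^0(B)\subset H^0(A')$, which contradicts (13).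

**Step 5: conclusion.** So $r_2\ge q(g-1)+1$, and $d-1=R\ge r_2+q\ge qg+1\ge g+1$. Hence $n\ge d\ge g+2$, which is (11).

Therefore, for $n\le g+1$, the vanishing of $\bar\partial(\operatorname{tr}\theta_t^2)$ at $t_0$ forces $\theta_{t_0}$ to be nilpotent; this is the first claim of Theorem C. If the section were holomorphic near $t_0$, then by (S1) $\operatorname{tr}\theta_t^2$ would be holomorphic near $t_0$; so for non-nilpotent $\theta_{t_0}$ it is not. Finally, if the section is holomorphic over $\mathcal T_g$, then $\theta_t$ is nilpotent at every $t$, by what was just proved. Conversely, if $\theta_t$ is nilpotent for all $t$, then $\operatorname{tr}\theta_t^2=0$ for all $t$, and the section is holomorphic by Theorem B, (e)⇒(a). $\blacksquare$
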